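\title{Every normal subgroup of the mapping class group is the kernel of an action on a characteristic quotient}

\begin{abstract}
Let $\pi$ be the fundamental group of a closed orientable surface $S$ of genus at least two. A characteristic subgroup $\Gamma\le\pi$ determines a normal subgroup of the extended mapping class group $\operatorname{Mod}_S=\operatorname{Out}(\pi)$, namely the kernel of $\operatorname{Out}(\pi)\to\operatorname{Out}(\pi/\Gamma)$. A question from Ivanov's problem list asks whether every normal subgroup of $\operatorname{Mod}_S$ is commensurable with such a kernel. We show that every normal subgroup is equal to such a kernel, and that $\Gamma$ can be chosen with $\pi/\Gamma$ infinite and centerless. The proof is an iterated group-theoretic Dehn filling of $\operatorname{Aut}(\pi)$ that keeps the centralizer of the image of $\pi$ trivial.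
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S$ be a closed orientable surface of genus at least two and let $\pi=\pi_1(S)$. The extended mapping class group $\operatorname{Mod}_S=\pi_0(\operatorname{Diff}(S))$ is the group of isotopy classes of all diffeomorphisms of $S$, orientation-reversing ones included. By the Dehn--Nielsen theorem it is canonically isomorphic to $\operatorname{Out}(\pi)=\operatorname{Aut}(\pi)/\operatorname{Inn}(\pi)$, and we identify the two groups.

This identification yields a supply of normal subgroups of $\operatorname{Mod}_S$. A subgroup $\Gamma\le\pi$ is \emph{characteristic} if it is invariant under every automorphism of $\pi$. Then automorphisms of $\pi$ descend to $\pi/\Gamma$, inner ones to inner ones, and we put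
\[
K(\Gamma)=\ker\bigl(\operatorname{Out}(\pi)\to\operatorname{Out}(\pi/\Gamma)\bigr).
\]
Thus $K(\Gamma)$ consists of the mapping classes that the quotient $\pi/\Gamma$ cannot tell from the identity. The extreme cases are $K(1)=1$ and $K(\pi)=\operatorname{Mod}_S$. For $\Gamma=[\pi,\pi]$ the quotient is $H_1(S;\mathbb Z)$ and $K(\Gamma)$ is the Torelli subgroup. If $\Gamma$ has finite index, then $\operatorname{Out}(\pi/\Gamma)$ is finite and $K(\Gamma)$ has finite index.

Two subgroups of a group are \emph{commensurable} if their intersection has finite index in both. The following question is posed in Ivanov's problem list \cite{Ivanov}.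

\begin{quote}
\emph{Is every normal subgroup of $\operatorname{Mod}_S$ commensurable with $K(\Gamma)$ for some characteristic subgroup $\Gamma$ of $\pi$?}
\end{quote}

Two observations suggest the answer no. First, the same statement fails for the torus. There $\pi_1=\mathbb Z^2$, and the subgroups invariant under $\operatorname{GL}_2(\mathbb Z)$ are the $n\mathbb Z^2$, $n\ge0$, because $\operatorname{GL}_2(\mathbb Z)$ acts transitively on primitive vectors. So every kernel is trivial or of finite index. But the level-$3$ congruence subgroup $F$ is a nonabelian free normal subgroup of finite index in $\operatorname{GL}_2(\mathbb Z)$, and $[F,F]$ is an infinite normal subgroup of infinite index. Second, the evident way to produce $\Gamma$ from a normal subgroup $N$ loses all control. If we ask that every automorphism representing an element of $N$ act trivially on $\pi/\Gamma$, then in particular the inner automorphisms act trivially, so $\Gamma\supseteq[\pi,\pi]$ and $K(\Gamma)$ contains the Torelli subgroup, however small $N$ was.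

The answer is nevertheless yes in every genus at least two, and no passage to finite index is needed.

\begin{theorem}\label{thm:main}
Let $S$ be a closed orientable surface of genus at least two, $\pi=\pi_1(S)$, and let $N$ be any normal subgroup of $\operatorname{Mod}_S=\operatorname{Out}(\pi)$. There is a characteristic subgroup $\Gamma\le\pi$ with
\[
N=\ker\bigl(\operatorname{Out}(\pi)\to\operatorname{Out}(\pi/\Gamma)\bigr).
\]
Moreover, $\Gamma$ can be chosen so that $\pi/\Gamma$ is infinite with trivial center.
\end{theorem}

Every $K(\Gamma)$ is normal, so the normal subgroups of $\operatorname{Mod}_S$ are exactly the subgroups $K(\Gamma)$, and it suffices to use subgroups $\Gamma$ of infinite index with centerless quotient. Theorem~\ref{thm:main} is the case $\Lambda=\operatorname{Mod}_S$ of the following statement.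

\begin{theorem}\label{thm:rel}
Let $\Lambda\le\operatorname{Mod}_S$ be any subgroup, $\tilde\Lambda\le\operatorname{Aut}(\pi)$ its preimage, and $N$ a normal subgroup of $\Lambda$. There is a $\tilde\Lambda$-invariant normal subgroup $\Gamma$ of $\pi$, with $\pi/\Gamma$ infinite and centerless, such that $N=\ker\bigl(\Lambda\to\operatorname{Out}(\pi/\Gamma)\bigr)$.
\end{theorem}

The way around the second obstacle is that an element of $N$ lies in $K(\Gamma)$ as soon as \emph{one} of its representatives acts trivially on $\pi/\Gamma$, and we are free to choose it. Section~\ref{sec:kernels} turns the problem into the search for a normal subgroup $L$ of $\operatorname{Aut}(\pi)$ that maps onto $N$ and such that the image of $\pi$ in $\operatorname{Aut}(\pi)/L$ has trivial centralizer; the method for finding $L$ is shown there on a free group of rank two. Section~\ref{sec:background} recalls the tools, acylindrical actions and group-theoretic Dehn filling. Section~\ref{sec:general} states a general theorem about pairs $\Pi\lhd G$ and derives it from a single filling step, which is proved in Sections~\ref{sec:geometry} and~\ref{sec:filling}.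 Section~\ref{sec:surface} verifies the hypotheses for $\pi\lhd\operatorname{Aut}(\pi)$ and completes the proofs.

\section{Kernels and centralizers}\label{sec:kernels}

Since $\pi$ has trivial center, the map $x\mapsto\operatorname{inn}_x$, where $\operatorname{inn}_x(w)=xwx^{-1}$, identifies $\pi$ with the normal subgroup $\operatorname{Inn}(\pi)$ of $\operatorname{Aut}(\pi)$. Under this identification $\varphi x\varphi^{-1}=\varphi(x)$ for $\varphi\in\operatorname{Aut}(\pi)$ and $x\in\pi$: the action of $\operatorname{Aut}(\pi)$ on $\pi$ is conjugation. This places the problem in the following setting. A group $G$ has a normal subgroup $\Pi$, and a subgroup $\Gamma\le\Pi$ is normal in $G$. Then $G$ acts on $\Pi/\Gamma$ by conjugation, $\Pi$ acts by inner automorphisms, and we obtain a homomorphism $G/\Pi\to\operatorname{Out}(\Pi/\Gamma)$. We write $C_G(H)$ for the centralizer of $H$ in $G$ and $\langle\!\langle Z\rangle\!\rangle$ for the normal closure of a subset $Z$ in the ambient group.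

\begin{lemma}\label{lem:kernel}
Let $\Pi$ and $L$ be normal subgroups of $G$, let $\Gamma=L\cap\Pi$, and let $A\ge L$ be the preimage in $G$ of $C_{G/L}(\Pi L/L)$. Then $\Gamma$ is normal in $G$ and
\[
\ker\bigl(G/\Pi\to\operatorname{Out}(\Pi/\Gamma)\bigr)=A\Pi/\Pi .
\]
In particular, if $C_{G/L}(\Pi L/L)=1$, then the kernel is $L\Pi/\Pi$ and $\Pi/\Gamma$ is centerless.
\end{lemma}

\begin{proof}
The subgroup $\Gamma$ is an intersection of normal subgroups. An element $\varphi\in G$ acts trivially on $\Pi/\Gamma$ if and only if $[\varphi,x]\in\Gamma$ for all $x\in\Pi$. As $\Pi$ is normal, $[\varphi,x]$ always lies in $\Pi$, so the condition is $[\varphi,x]\in L$ for all $x\in\Pi$, that is, $\varphi\in A$. The coset $\varphi\Pi$ lies in the kernel if and only if $\varphi$ acts on $\Pi/\Gamma$ as some $x\in\Pi$ does, that is, $x^{-1}\varphi\in A$ for some $x\in\Pi$. This gives the formula. If the centralizer is trivial, then $A=L$, and the center of $\Pi/\Gamma\cong\Pi L/L$, being contained in the centralizer, is trivial.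
\end{proof}

So, given $N\lhd G/\Pi$, we look for $L\lhd G$ with $L\Pi/\Pi=N$ and with $C_{G/L}(\Pi L/L)=1$. The first condition asks $L$ to be large, the second asks the quotient $G/L$ to stay far from abelian. The next example shows how they conflict and how to reconcile them.

\begin{example}\label{ex:free}
Let $G$ be free on $a,b$, let $m\ge2$, and let $\Pi$ be the kernel of the map $G\to\mathbb Z/m\times\mathbb Z/m$ with $a\mapsto(1,0)$, $b\mapsto(0,1)$. Let $N=\langle(1,0)\rangle$.

The first attempt is to kill the representative $a$ of the generator of $N$. For $L=\langle\!\langle a\rangle\!\rangle$ we have $L\Pi/\Pi=N$, but $G/L\cong\mathbb Z$ is abelian. In Lemma~\ref{lem:kernel}, $A=G$, and the kernel is all of $G/\Pi$, strictly larger than $N$.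

Killing a proper power does less damage: $G/\langle\!\langle a^2\rangle\!\rangle=\mathbb Z/2*\mathbb Z$. The price is that only $(2,0)$ dies in $G/\Pi$. To kill $(1,0)$ as well we take a second representative, $c=ab^m\in a\Pi$, and a coprime exponent: let $L=\langle\!\langle a^2,c^3\rangle\!\rangle$. The image of $L$ in $G/\Pi$ is generated by $(2,0)$ and $(3,0)$, so it is $N$; for $m=6$ neither relation alone would achieve this. The quotient is
\[
\bar G=G/L=\langle a,b,c\mid a^2,\ c^3,\ b^m=a^{-1}c\rangle=P*_{C}\langle b\rangle ,
\]
the amalgam of $P=\langle a,c\mid a^2,c^3\rangle\cong\mathbb Z/2*\mathbb Z/3$ and the infinite cyclic group $\langle b\rangle$ along the infinite cyclic group $C=\langle a^{-1}c\rangle=\langle b^m\rangle$. The image $\bar\Pi$ of $\Pi$ contains $a$ and $c$, since both map into $N=L\Pi/\Pi$. Suppose $g\in\bar G$ centralizes $\bar\Pi$. In an amalgam, $P\cap gPg^{-1}$ is conjugate into $C$ when $g\notin P$. Here $P\cap gPg^{-1}$ contains the involution $a$ and $C$ is torsion-free, so $g\in P$. In the free product $P$ the centralizers of $a$ and $c$ are $\langle a\rangle$ and $\langle c\rangle$,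 so $g=1$. By Lemma~\ref{lem:kernel}, $N$ is the kernel of $G/\Pi\to\operatorname{Out}(\Pi/(L\cap\Pi))$.
\end{example}

The general proof has the same shape. For each element of $N$ we kill powers, with coprime exponents, of two well-chosen representatives. Free products and amalgams are replaced by Dehn filling, which controls the quotient of a group by a \emph{large} power of a suitable element; this is why the exponent $1$ is unavailable and two exponents are needed. Since $N$ may need infinitely many steps, we also need a property of the pair $(G,\Pi)$ that forces the centralizer to be trivial and survives each step.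

\section{Acylindrical actions and Dehn filling}\label{sec:background}

\subsection{Hyperbolic spaces}
For points $a,b,w$ of a metric space the \emph{Gromov product} is
\[
(a|b)_w=\tfrac12\bigl(d(a,w)+d(b,w)-d(a,b)\bigr).
\]
In a tree it is the distance from $w$ to the geodesic $[a,b]$. From the definition and the triangle inequality, $0\le(a|b)_w\le\min\{d(a,w),d(b,w)\}$, the product is $1$-Lipschitz in each of the three points, and
\begin{equation}\label{eq:sum}
(a|b)_w+(w|b)_a=d(a,w).
\end{equation}
A geodesic metric space is \emph{$\delta$-hyperbolic} if for all points $a,b,c,w$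
\begin{equation}\label{eq:hyp}
(a|c)_w\ge\min\{(a|b)_w,(b|c)_w\}-\delta .
\end{equation}
We always take $\delta>0$. Two applications give $(a|e)_w\ge\min\{(a|b)_w,(b|c)_w,(c|e)_w\}-2\delta$. Doubling \eqref{eq:hyp} and subtracting $d(a,w)+d(b,w)+d(c,w)$ from both sides gives the equivalent \emph{four-point condition}
\begin{equation}\label{eq:four}
d(a,c)+d(b,w)\le\max\{d(a,b)+d(c,w),\ d(b,c)+d(a,w)\}+2\delta .
\end{equation}

All actions are by isometries. For an isometry $q$ and a point $z$ the sequence $d(q^jz,z)$ is subadditive, so $\tau(q)=\lim_j d(q^jz,z)/j$ exists and equals $\inf_j d(q^jz,z)/j$. This \emph{stable translation length} does not depend on $z$, is invariant under conjugation, and vanishes if $q$ has finite order. The isometry $q$ is \emph{loxodromic} if $\tau(q)>0$. An action of $G$ is \emph{acylindrical} if for every $\varepsilon>0$ there are $R$ and $M$ such that, whenever $d(x,x')\ge R$, at most $M$ elements $g\in G$ satisfy both $d(x,gx)\le\varepsilon$ and $d(x',gx')\le\varepsilon$. In words, few elements almost fix a long segment. A free action on a tree of bounded valence is acylindrical, and so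 is the restriction of an acylindrical action to a subgroup.

\subsection{Elementary closures}
For $h\in G$ of infinite order put
\[
E(h)=\{g:\ gh^mg^{-1}=h^{\pm m}\text{ for some }m\ge1\},\qquad E^+(h)=\{g:\ gh^m=h^mg\text{ for some }m\ge1\},
\]
with a subscript $G$ when the ambient group must be named. Both are subgroups, since two exponents $m,m'$ can be replaced by $mm'$. The sign in $gh^mg^{-1}=h^{\pm m}$ defines a homomorphism $E(h)\to\{\pm1\}$ with kernel $E^+(h)$, so $E^+(h)$ is normal of index at most two. Elements $h,h'$ of infinite order are \emph{commensurable} if some nonzero powers of them are conjugate in $G$.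

\subsection{Hyperbolically embedded subgroups}
Let $H_1,\dots,H_r\le G$ and let $X\subset G$ be a possibly infinite subset such that $X\cup H_1\cup\dots\cup H_r$ generates $G$. Form the Cayley graph of $G$ over the alphabet $X\sqcup H_1\sqcup\dots\sqcup H_r$; the union is disjoint, so an element lying in two of the sets gives parallel edges. For $h,h'\in H_i$ let $\hat d_i(h,h')\in[0,\infty]$ be the least length of a path from $h$ to $h'$ that uses no edge with endpoints in $H_i$ and label in the copy of $H_i$. The collection is \emph{hyperbolically embedded}, written $\{H_1,\dots,H_r\}\hookrightarrow_hG$, if for some such $X$ the Cayley graph is hyperbolic and all $\hat d_i$-balls of finite radius are finite. The model is a free factor: $H\hookrightarrow_hH*K$ with $X=K$, where the Cayley graph is quasi-isometric to the Bass--Serre tree and $\hat d(h,h')=\infty$ for $h\ne h'$.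

We use the following facts. An element is \emph{loxodromic WPD} for an action on a hyperbolic space if it is a loxodromic $h$ such that for every $\varepsilon>0$ and every point $x$ there is $n$ for which only finitely many $g$ move both $x$ and $h^nx$ by at most $\varepsilon$; every loxodromic element of an acylindrical action has this property.

\begin{itemize}
\item[(F1)] \cite[Thm.~1.4]{Osin} For $h\in G$ of infinite order the following are equivalent: $h$ is loxodromic for some acylindrical action of $G$ on a hyperbolic space; $h$ is loxodromic WPD for some action of $G$ on a hyperbolic space; $h$ lies in a virtually cyclic subgroup $E\hookrightarrow_hG$. Such an $h$ is called \emph{generalized loxodromic}.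
\item[(F2)] \cite[Lemma~6.5, Cor.~6.6]{DGO} If $h$ is loxodromic for an acylindrical action on a hyperbolic space, then $E(h)$ is virtually cyclic.
\item[(F3)] \cite[Thm.~6.8]{DGO} If $h_1,\dots,h_r$ are pairwise non-commensurable loxodromic elements of an acylindrical action on a hyperbolic space, then $\{E(h_1),\dots,E(h_r)\}\hookrightarrow_hG$.
\item[(F4)] \cite[Prop.~4.33]{DGO} If $\{H_1,\dots,H_r\}\hookrightarrow_hG$, then $H_i\cap gH_ig^{-1}$ is finite for $g\notin H_i$, and $H_i\cap gH_jg^{-1}$ is finite for $i\ne j$ and all $g\in G$.
\item[(F5)] (Dehn filling) \cite[Thm.~2.27 = Thm.~7.19]{DGO} If $\{H_1,\dots,H_r\}\hookrightarrow_hG$, there is a finite set $F\subset G\setminus\{1\}$ with the following property. If $N_i\lhd H_i$ and $N_i\cap F=\emptyset$ for all $i$, and $L=\langle\!\langle N_1\cup\dots\cup N_r\rangle\!\rangle$, then $H_i\cap L=N_i$ for all $i$ and $\{H_1/N_1,\dots,H_r/N_r\}\hookrightarrow_hG/L$.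
\item[(F6)] A subcollection of a hyperbolically embedded collection is hyperbolically embedded. Indeed, add the omitted subgroups to $X$. Adjacency in the Cayley graph is unchanged, and so are the functions $\hat d_i$ of the remaining subgroups.
\end{itemize}

For a free factor, (F5) is the identity $(H*K)/\langle\!\langle N\rangle\!\rangle=(H/N)*K$ used at the first step of Example~\ref{ex:free}.

\begin{lemma}\label{lem:cyclic}
Let $h\in G$ be generalized loxodromic. Then $\langle h\rangle$ has finite index in $E(h)$. If $E^+(h)$ is torsion-free, then it is infinite cyclic.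
\end{lemma}

\begin{proof}
By (F2), $E(h)$ has a cyclic subgroup $Z$ of finite index. As $h\in E(h)$ has infinite order, $Z$ is infinite and $\langle h\rangle\cap Z\ne1$, so $\langle h\rangle\cap Z$ has finite index in $Z$. Hence $E^+(h)$ is finitely generated. Each generator commutes with a power of $h$, so some $\langle h^m\rangle$, $m\geq1$, is central in $E^+(h)$, of finite index $n$. The transfer to a central subgroup of index $n$ is the homomorphism $g\mapsto g^n$. If $E^+(h)$ is torsion-free, it embeds $E^+(h)$ in $\langle h^m\rangle\cong\mathbb Z$.
\end{proof}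

\section{The general theorem}\label{sec:general}

An element centralizing $\Pi$ commutes with every $y\in\Pi$, so it lies in $E^+(y)$. If $y$ is generalized loxodromic, this confines the centralizer to a virtually cyclic group, and two further conditions on $y$ kill it. Such conditions, unlike the bare triviality of the centralizer, can be carried through a Dehn filling.

\begin{definition}\label{def:fillable}
Let $\Pi$ be a normal subgroup of $G$. The pair $(G,\Pi)$ is \emph{fillable} if there is $y\in\Pi$, called a \emph{witness}, such that $y$ is generalized loxodromic in $G$, the group $E^+(y)$ is torsion-free, and $\Pi\not\subset E(y)$.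
\end{definition}

The pair of Example~\ref{ex:free} is fillable with witness $y=b^m$: the action on the Cayley tree is acylindrical, an element of $E(y)$ preserves the axis of $b$, whose vertex set is $\langle b\rangle$, so $E(y)=\langle b\rangle$, and $a^m\in\Pi\setminus\langle b\rangle$.

\begin{lemma}\label{lem:centralizer}
If $(G,\Pi)$ is fillable, then $C_G(\Pi)=1$.
\end{lemma}

\begin{proof}
Let $y$ be a witness and suppose $1\ne g\in C_G(\Pi)$. Then $g\in E^+(y)$, which is infinite cyclic by Lemma~\ref{lem:cyclic}, so $g^i=y^j$ for some $i,j\ne0$. Every $x\in\Pi$ commutes with $g$, hence with $y^j$, so $x\in E(y)$. This contradicts $\Pi\not\subset E(y)$.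
\end{proof}

The heart of the matter is that every coset of $\Pi$ contains an element all of whose large powers can be killed safely.

\begin{proposition}[Filling step]\label{prop:step}
Let $(G,\Pi)$ be fillable with witness $y$, and let $t\in G$. There are $p\in t\Pi$ and $k_0\ge1$ such that for every $k\ge k_0$, with $L=\langle\!\langle p^k\rangle\!\rangle$, the pair $(G/L,\Pi L/L)$ is fillable with witness $yL$.
\end{proposition}

The proof occupies Sections~\ref{sec:geometry} and~\ref{sec:filling}. We first derive the general theorem from it.

\begin{theorem}\label{thm:general}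
Let $G$ be a countable group and $\Pi\lhd G$ a finitely generated normal subgroup such that $(G,\Pi)$ is fillable. For every $N\lhd G/\Pi$ there is $L\lhd G$ such that $L\Pi/\Pi=N$, $C_{G/L}(\Pi L/L)=1$, and $\Pi/\Gamma$ is infinite and centerless, where $\Gamma=L\cap\Pi$. Moreover, $\Gamma\lhd G$ and $N=\ker\bigl(G/\Pi\to\operatorname{Out}(\Pi/\Gamma)\bigr)$, where the map is induced by conjugation.
\end{theorem}

\begin{proof}
Let $y$ be a witness. Enumerate $N=\{n_1,n_2,\dots\}$, with repetitions if $N$ is finite, and choose $t_i\in G$ mapping to $n_i$. We construct normal subgroups $1=L_0\le L_1\le\cdots$ of $G$ such that each pair $(G/L_i,\Pi L_i/L_i)$ is fillable with witness $yL_i$.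

Given $L_{i-1}$, apply Proposition~\ref{prop:step} in $G/L_{i-1}$ to the image of $t_i$. The resulting element lies in the image of $t_i\Pi$; let $p_i\in t_i\Pi$ be a lift, and fix an admissible exponent $k_i$. The normal closure of $p_i^{k_i}L_{i-1}$ in $G/L_{i-1}$ is $L_i'/L_{i-1}$, where $L_i'=L_{i-1}\langle\!\langle p_i^{k_i}\rangle\!\rangle$, so $(G/L_i',\Pi L_i'/L_i')$ is fillable with witness $yL_i'$. Apply the proposition again, in $G/L_i'$, to the image of the same $t_i$, and lift to $q_i\in t_i\Pi$. All large exponents are admissible, so we may choose one, $l_i$, coprime to $k_i$. Put $L_i=L_i'\langle\!\langle q_i^{l_i}\rangle\!\rangle$, and finally $L=\bigcup_iL_i$.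

\emph{The image of $L$.} The group $L$ is the normal closure of all $p_i^{k_i}$ and $q_i^{l_i}$, so $L\Pi/\Pi$ is the normal closure in $G/\Pi$ of all $n_i^{k_i}$ and $n_i^{l_i}$. It is contained in $N$ because $N$ is normal, and it contains each $n_i$ because $\gcd(k_i,l_i)=1$.

\emph{The centralizer.} We do not claim that the limit pair is fillable; instead we pull a centralizing element back to a finite stage. Let $x_1,\dots,x_r$ generate $\Pi$, and suppose $\varphi L$ centralizes $\Pi L/L$. The finitely many commutators $[\varphi,x_j]$ lie in the ascending union $L$, hence in one $L_i$. Then $\varphi L_i$ centralizes $\Pi L_i/L_i$, and Lemma~\ref{lem:centralizer} gives $\varphi\in L_i\le L$.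

\emph{Infiniteness.} A witness has infinite order, so $y^m\notin L_i$ for all $m\ge1$ and all $i$. Hence $y^m\notin L$, and $y\Gamma$ has infinite order in $\Pi/\Gamma$.

The remaining assertions follow from Lemma~\ref{lem:kernel}.
\end{proof}

\begin{remark}\label{rem:hyp}
Countability is used only to enumerate $N$, and finite generation of $\Pi$ only in the centralizer step. The last two conditions of Definition~\ref{def:fillable} cannot be dropped. If $G=\Pi\times\mathbb Z/2$ with $\Pi$ free of rank two, acting on the Cayley tree of $\Pi$, only the torsion condition fails; if $G=\mathbb Z$ and $\Pi=2\mathbb Z$, only the condition $\Pi\not\subset E(y)$ fails. In both cases $G/\Pi\cong\mathbb Z/2$ is generated by the image of a central element, so it maps trivially to every $\operatorname{Out}(\Pi/\Gamma)$, and $N=1$ is not a kernel.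
\end{remark}

\section{The elements $ty^n$}\label{sec:geometry}

To apply (F3) and (F5) we need, in a prescribed coset $t\Pi$, a loxodromic element $p$ that is not commensurable with the witness and whose elementary closure we understand. The candidates are $p_n=ty^n$ with $n$ large. Throughout this section $G$ acts acylindrically on a $\delta$-hyperbolic space, $y\in G$ is loxodromic, $\tau=\tau(y)>0$, $s$ is a base point, and $t\in G\setminus E(y)$. Put $\theta=d(s,ts)$.

The picture, exact in a tree, is as follows. The orbit of $s$ under $p=p_n$ is joined up by long pieces of translates of the $y$-orbit: from $p^{-1}s=y^{-n}t^{-1}s$, which is $\theta$-close to $y^{-n}s$, along the $y$-orbit to $s$, then from $ts$ along the $t$-translate of the $y$-orbit to $ps=ty^ns$, and so on. If the backtracking at the turns is bounded, $p$ is loxodromic. An element $q$ commuting with a power of $p$ slides the axis of $p$ along itself by about $\tau(q)$. If $\tau(q)$ is small compared with $n$, then $q$ moves a long piece of the $y$-orbit a bounded distance, and acylindricity forces $q$ to commute with a power of $y$. The point requiring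 care is that the bound must not depend on $n$.

\subsection{The orbit of $y$}
The map $i\mapsto y^is$ satisfies $\tau|i-j|\le d(y^is,y^js)\le d(s,ys)\,|i-j|$, so it is a quasigeodesic. By the stability of quasigeodesics, for integers $a\le c\le b$ the point $y^cs$ lies within a uniform distance of any geodesic from $y^as$ to $y^bs$. The product $(y^as|y^bs)_w$ vanishes for $w$ on that geodesic and is $1$-Lipschitz in $w$, so
\[
C_y:=\sup_{a\le c\le b}(y^as|y^bs)_{y^cs}<\infty .
\]
Let $\alpha_i=d(s,y^is)$. Then $\alpha_{i+j}=\alpha_i+\alpha_j-2(y^{-i}s|y^js)_s\ge\alpha_i+\alpha_j-2C_y$ for $i,j\ge0$, so $\alpha_i-2C_y$ is superadditive and $\alpha_i-2C_y\le\lim_j(\alpha_{ij}-2C_y)/j=\tau i$. Thus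
\begin{equation}\label{eq:orbit}
\tau i\le d(s,y^is)\le\tau i+2C_y\qquad(i\ge0).
\end{equation}

\subsection{Bounded backtracking}
Unbounded backtracking at the turn would mean that $t$ carries the forward half of the $y$-orbit onto the backward half. Acylindricity upgrades this coarse statement to an equation.

\begin{lemma}\label{lem:turn}
$C_0:=\sup_{a,b\ge0}(y^{-a}s|ty^bs)_s<\infty$.
\end{lemma}

\begin{proof}
Suppose the supremum is infinite and fix $i\ge0$. Choose $a,b\ge0$ such that $(y^{-a}s|ty^bs)_s$ exceeds $\tau i$ and all the numbers $d(s,y^{-j}s)$, $d(s,ty^{j}s)$ with $0\le j<i$. Since the product is at most $\min\{d(s,y^{-a}s),d(s,ty^bs)\}$, we have $a,b\ge i$. By \eqref{eq:sum} and \eqref{eq:orbit},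
\[
(y^{-i}s|y^{-a}s)_s=d(s,y^{-i}s)-(s|y^{-a}s)_{y^{-i}s}\ge\tau i-C_y ,
\]
and, moving the base point from $s$ to $ts$,
\[
(ty^bs|ty^is)_s\ge(y^bs|y^is)_s-\theta=d(s,y^is)-(s|y^bs)_{y^is}-\theta\ge\tau i-C_y-\theta .
\]
Two applications of \eqref{eq:hyp} along $y^{-i}s,\ y^{-a}s,\ ty^bs,\ ty^is$ give $(y^{-i}s|ty^is)_s\ge\tau i-C_y-\theta-2\delta$. Since $d(s,y^{-i}s)\le\tau i+2C_y$ and $d(s,ty^is)\le\tau i+2C_y+\theta$,
\[
d(y^{-i}s,ty^is)\le(2\tau i+4C_y+\theta)-2(\tau i-C_y-\theta-2\delta)=6C_y+3\theta+4\delta=:D_1
\]
for all $i\ge0$.

Put $c_i=y^ity^i$. For $i,j\ge0$ we have $d(c_iy^js,y^{-j}s)=d(ty^{i+j}s,y^{-i-j}s)\le D_1$, and hence $d(c_0^{-1}c_iy^js,y^js)=d(c_iy^js,c_0y^js)\le2D_1$. Acylindricity, applied to $s$ and $y^js$ with $j$ large, shows that $\{c_0^{-1}c_i:i\ge0\}$ is finite. So $c_i=c_{i+m}$ for some $i\ge0$, $m\ge1$, which reads $t=y^mty^m$, that is, $ty^mt^{-1}=y^{-m}$. Then $t\in E(y)$, a contradiction.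
\end{proof}

The next lemma passes from bounded backtracking at each turn to a global statement, with constants that do not depend on the lengths of the steps. This is what makes the later bounds independent of $n$.

\begin{lemma}\label{lem:chain}
Let $C\ge0$ and let $x_0,\dots,x_m$ be points with $(x_{i-1}|x_{i+1})_{x_i}\le C$ for $0<i<m$ and $d(x_i,x_{i+1})\ge2C+5\delta$ for $0\le i<m$. Then $(x_i|x_k)_{x_j}\le C+2\delta$ for $i<j<k$, and $d(x_0,x_m)\ge m\delta$.
\end{lemma}

\begin{proof}
We first show $(x_i|x_{j+1})_{x_j}\le C+\delta$ for $i<j<m$, by induction on $j$. The case $j=i+1$ is a hypothesis. If $(x_i|x_j)_{x_{j-1}}\le C+\delta$, then \eqref{eq:sum} gives $(x_{j-1}|x_i)_{x_j}=d(x_{j-1},x_j)-(x_i|x_j)_{x_{j-1}}\ge C+4\delta$. In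
\[
C\ge(x_{j-1}|x_{j+1})_{x_j}\ge\min\{(x_{j-1}|x_i)_{x_j},(x_i|x_{j+1})_{x_j}\}-\delta
\]
the minimum is at most $C+\delta$, so it is the second term. Reversing the order of the points gives $(x_{j-1}|x_k)_{x_j}\le C+\delta$ for $0<j<k$.

Now let $i<j<k$; the case $k=j+1$ is done, so let $k>j+1$. Then $(x_k|x_{j+1})_{x_j}=d(x_j,x_{j+1})-(x_j|x_k)_{x_{j+1}}\ge C+4\delta$. In
\[
C+\delta\ge(x_i|x_{j+1})_{x_j}\ge\min\{(x_i|x_k)_{x_j},(x_k|x_{j+1})_{x_j}\}-\delta
\]
the minimum is at most $C+2\delta$, so it is the first term. Finally, for $0<j<m$,
\[
d(x_0,x_{j+1})=d(x_0,x_j)+d(x_j,x_{j+1})-2(x_0|x_{j+1})_{x_j}\ge d(x_0,x_j)+3\delta ,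
\]
and $d(x_0,x_1)\ge5\delta$.
\end{proof}

\subsection{Elements commuting with a power of $ty^n$}

\begin{lemma}\label{lem:displacement}
There are $n_0$ and $D_0$, depending only on $y,t,s$ and the action, such that for $n\ge n_0$ the element $p=p_n=ty^n$ is loxodromic, and every $q\in G$ that commutes with $p^l$ for some $l\ge1$ satisfies
\[
d(qz,z)\le\tau(q)+D_0\qquad\text{for all } z=y^{-m}s,\ 0\le m\le n .
\]
\end{lemma}

\begin{proof}
Let $C=C_0+\theta$, and choose $n_0$ with $\tau n_0-\theta\ge2C+5\delta$. Let $n\ge n_0$.

\emph{Step 1: $p$ is loxodromic.} As $d(p^{-1}s,y^{-n}s)=\theta$, we have $(p^{-1}s|ps)_s\le(y^{-n}s|ty^ns)_s+\theta\le C$. Also $d(s,ps)=d(t^{-1}s,y^ns)\ge\tau n-\theta\ge2C+5\delta$. Translating by powers of $p$, we see that Lemma~\ref{lem:chain} applies to every string of consecutive points $p^is$. Hence $d(s,p^is)\ge i\delta$ and $\tau(p)\ge\delta$.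

\emph{Step 2: $z$ lies near the axis of $p$.} The role of the axis is played by a geodesic between $u=p^{-\nu}s$ and $v=p^\nu s$ with $\nu\ge2$, and nearness is measured by $(u|v)_z$. By Lemma~\ref{lem:chain}, used at $p^{-1}s$ and then at $s$,
\[
d(u,v)\ge d(u,p^{-1}s)+d(p^{-1}s,s)+d(s,v)-4(C+2\delta),
\]
while the triangle inequality gives
\[
d(u,z)+d(z,v)\le d(u,p^{-1}s)+d(p^{-1}s,s)+2(p^{-1}s|s)_z+d(s,v).
\]
Since $(p^{-1}s|s)_z\le(y^{-n}s|s)_{y^{-m}s}+\theta\le C_y+\theta$, we obtain
\[
(u|v)_z\le C_1:=C_y+\theta+2C+4\delta ,
\]
and $C_1$ is independent of $n$, $m$ and $\nu$.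

Now let $q$ commute with $p^l$ and fix $J\ge1$. From here on $\nu$ is a multiple of $l$, taken large depending on $J,q,z,p$. Then $q$ commutes with $p^\nu$, so $d(q^ju,u)=d(q^jv,v)=d(q^js,s)$ does not depend on $\nu$, whereas the distances from $u$ and $v$ to any fixed point tend to infinity with $\nu$. Seen from $z$, the element $q$ almost fixes the two ends of the axis.

\emph{Step 3: $qz$ lies near the axis.} With $w=qz$,
\[
C_1\ge(u|v)_z=(qu|qv)_w\ge\min\{(qu|u)_w,(u|v)_w,(v|qv)_w\}-2\delta .
\]
Here $(qu|u)_w\ge d(w,u)-d(u,qu)$ and $(v|qv)_w\ge d(w,v)-d(v,qv)$ tend to infinity with $\nu$. So for large $\nu$ the minimum is the middle term, and $(u|v)_{qz}\le C_2:=C_1+2\delta$.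

\emph{Step 4: a coordinate along the axis.} Let $\beta(w)=\frac12\bigl(d(w,u)-d(w,v)\bigr)$, a $1$-Lipschitz function. Adding and subtracting,
\[
d(w,u)=\beta(w)+\tfrac12d(u,v)+(u|v)_w,\qquad d(w,v)=-\beta(w)+\tfrac12d(u,v)+(u|v)_w .
\]
Substituting these in $d(w,w')+d(u,v)\le\max\{d(w,u)+d(w',v),\,d(w,v)+d(w',u)\}+2\delta$, an instance of \eqref{eq:four}, gives $d(w,w')\le|\beta(w)-\beta(w')|+(u|v)_w+(u|v)_{w'}+2\delta$. With $e=\beta(qz)-\beta(z)$, Steps 2 and 3 yield
\begin{equation}\label{eq:upper}
d(qz,z)\le|e|+2C_2+2\delta .
\end{equation}

\emph{Step 5: $q$ shifts the coordinate by almost the same amount each time.} For $0\le j<J$ let $\Delta_j(u)=d(q^{j+1}z,u)-d(q^jz,u)$, and put $u'=q^{-j}u$, so that $\Delta_j(u)=d(qz,u')-d(z,u')$. Consider the three sums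
\[
\Sigma_1=d(qz,z)+d(u,u'),\qquad \Sigma_2=d(qz,u')+d(z,u),\qquad \Sigma_3=d(z,u')+d(qz,u).
\]
The first does not depend on $\nu$ and the other two tend to infinity. By \eqref{eq:four}, $\Sigma_2\le\max\{\Sigma_1,\Sigma_3\}+2\delta$ and $\Sigma_3\le\max\{\Sigma_1,\Sigma_2\}+2\delta$, so $|\Sigma_2-\Sigma_3|\le2\delta$ for large $\nu$. As $\Sigma_2-\Sigma_3=\Delta_j(u)-\Delta_0(u)$, we get $|\Delta_j(u)-\Delta_0(u)|\le2\delta$. The argument used only that $d(u,q^{-j}u)$ is independent of $\nu$, so it applies to $v$ as well. Since $\beta(q^{j+1}z)-\beta(q^jz)=\frac12(\Delta_j(u)-\Delta_j(v))$, this quantity differs from $e$ by at most $2\delta$. Summing over $j$,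
\[
d(q^Jz,z)\ge|\beta(q^Jz)-\beta(z)|\ge J(|e|-2\delta).
\]

Combined with \eqref{eq:upper}, this gives $d(qz,z)\le\frac1Jd(q^Jz,z)+2C_2+4\delta$, an inequality in which $\nu$ no longer appears. Let $J\to\infty$ and put $D_0=2C_2+4\delta$.
\end{proof}

\begin{lemma}\label{lem:commute}
For every $T\ge0$ there is $n(T)\ge n_0$ such that for $n\ge n(T)$ every $q\in G$ with $\tau(q)\le T$ that commutes with a positive power of $p_n$ commutes with a positive power of $y$.
\end{lemma}

\begin{proof}
Let $D=T+D_0$ and let $R,M$ be acylindricity constants for $\varepsilon=D$, with $M$ an integer; they do not depend on $n$. Let $n\ge\max\{n_0,M\}$ satisfy $\tau(n-M)\ge R$. For $0\le j\le M$ put $c_j=y^{-j}qy^j$. For $M\le m\le n$ we have $0\le m-j\le n$, so Lemma~\ref{lem:displacement} gives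
\[
d(c_jy^{-m}s,y^{-m}s)=d(qy^{-(m-j)}s,y^{-(m-j)}s)\le D .
\]
Thus $c_0,\dots,c_M$ all move $y^{-M}s$ and $y^{-n}s$ by at most $D$, and these two points are at distance at least $\tau(n-M)\ge R$. At most $M$ elements can do so, hence $c_i=c_j$ for some $i<j$, which says that $q$ commutes with $y^{j-i}$.
\end{proof}

\begin{corollary}\label{cor:pn}
Let $t\notin E(y)$ and $p_n=ty^n$.
\begin{itemize}
\item[(i)] If $E^+(y)$ is torsion-free, then $E^+(p_n)$ is torsion-free for all large $n$.
\item[(ii)] If $h\in G$ has infinite order, then $p_n$ is not commensurable with $h$ for all large $n$.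
\end{itemize}
\end{corollary}

\begin{proof}
(i) Let $n\ge n(0)$ and let $q\in E^+(p_n)$ have finite order. Then $\tau(q)=0$, so $q\in E^+(y)$ by Lemma~\ref{lem:commute}, and $q=1$.

(ii) Let $n\ge n(\tau(h))$ and suppose $gh^bg^{-1}=p_n^a$ with $a,b\ne0$. The element $q=ghg^{-1}$ commutes with $q^b=p_n^a$, hence with $p_n^{|a|}$, and $\tau(q)=\tau(h)$. By Lemma~\ref{lem:commute}, $q$ commutes with $y^r$ for some $r\ge1$. Then $y^r$ commutes with $q^b=p_n^a$, so $y^r\in E(p_n)$. By Lemma~\ref{lem:cyclic}, $y^{rc}\in\langle p_n\rangle$ for some $c\ge1$. So $p_n$ commutes with $y^{rc}$, whence $p_n\in E(y)$ and $t=p_ny^{-n}\in E(y)$, a contradiction.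
\end{proof}

The hypothesis $t\notin E(y)$ enters in two halves. That $t$ inverts no power of $y$ is what Lemma~\ref{lem:turn} needs. That $t\notin E^+(y)$ is needed in (ii): otherwise $p_n$ lies in the virtually cyclic group $E(y)$ and is commensurable with $y$ whenever it has infinite order.

\section{Proof of the filling step}\label{sec:filling}

\begin{proof}[Proof of Proposition~\ref{prop:step}]
By (F1), fix an acylindrical action of $G$ on a hyperbolic space for which $y$ is loxodromic, and choose $x_0\in\Pi\setminus E(y)$.

Fact (F5) protects only the subgroups of the embedded collection, and nothing in it prevents $x_0$ from falling into the image of $E(y)$. We therefore record the condition $\Pi\not\subset E(y)$ in a second member of the collection. By Lemma~\ref{lem:displacement} and Corollary~\ref{cor:pn}(ii), applied to $x_0$ in place of $t$, the element $y_1=x_0y^{n'}\in\Pi$ is loxodromic and not commensurable with $y$ for $n'$ large. Fix such a $y_1$.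

Put $t'=t$ if $t\notin E(y)$ and $t'=tx_0$ otherwise; in both cases $t'\in t\Pi\setminus E(y)$. By Lemma~\ref{lem:displacement} and Corollary~\ref{cor:pn}, for $n$ large the element $p=t'y^n\in t\Pi$ is loxodromic, $E^+(p)$ is torsion-free, and $p$ is commensurable with neither $y$ nor $y_1$. By (F3),
\[
\{E(y),E(y_1),E(p)\}\hookrightarrow_hG .
\]

By Lemma~\ref{lem:cyclic}, $E^+(p)$ is infinite cyclic. It is normal in $E(p)$ and all its subgroups are characteristic, so $\langle p^k\rangle\lhd E(p)$ for \emph{every} $k$. (Without Corollary~\ref{cor:pn}(i) we would know this only for the multiples $k$ of some integer, and could not arrange coprime exponents in Theorem~\ref{thm:general}.) Let $F$ be the finite set of (F5), and choose $k_0$ larger than $|j|$ for all $j$ with $p^j\in F$. Then $\langle p^k\rangle\cap F=\emptyset$ for $k\ge k_0$. Apply (F5) with the normal subgroups $1,1,\langle p^k\rangle$, and denote images in $\bar G=G/L$ by bars. We obtain $E(y)\cap L=E(y_1)\cap L=1$ and $\{\overline{E(y)},\overline{E(y_1)},\overline{E(p)}\}\hookrightarrow_h\bar G$. In particular $\bar y$ and $\bar y_1$ have infinite order.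 We check that $\bar y\in\bar\Pi$ is a witness.

\emph{$\bar y$ is generalized loxodromic.} It lies in $\overline{E(y)}\cong E(y)$, which is virtually cyclic by (F2) and hyperbolically embedded in $\bar G$ by (F6). Apply (F1).

\emph{$E_{\bar G}(\bar y)=\overline{E(y)}$.} A relation $ey^me^{-1}=y^{\pm m}$ passes to the quotient, which gives $\supseteq$. Conversely, if $g\bar y^mg^{-1}=\bar y^{\pm m}$, then $\overline{E(y)}\cap g\overline{E(y)}g^{-1}$ contains the infinite group $\langle\bar y^m\rangle$, so $g\in\overline{E(y)}$ by (F4).

\emph{$E^+_{\bar G}(\bar y)$ is torsion-free.} An element of it has the form $\bar e$ with $e\in E(y)$ and $[\bar e,\bar y^m]=1$ for some $m\geq1$. Then $[e,y^m]\in E(y)\cap L=1$, so $e\in E^+(y)$. Hence $E^+_{\bar G}(\bar y)=\overline{E^+(y)}\cong E^+(y)$.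

\emph{$\bar\Pi\not\subset E_{\bar G}(\bar y)$.} Otherwise the infinite group $\langle\bar y_1\rangle$ would lie in $\overline{E(y)}\cap\overline{E(y_1)}$, which is finite by (F4).
\end{proof}

\section{Surface groups}\label{sec:surface}

It remains to find a witness for the pair $(\operatorname{Aut}(\pi),\pi)$. The acylindrical action will be that on the curve graph of the once-punctured surface, where $y\in\pi$ is loxodromic if it fills $S$. The torsion condition is a real constraint, and it comes from the orientation-reversing classes: if a reflection of $S$ fixes pointwise an essential simple closed curve through the base point, it induces an automorphism of order two that fixes the class of that curve. We shall see that this cannot happen for a curve that crosses itself. Both requirements are met by an element whose closed geodesic crosses every geodesic, itself included.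

\subsection{The action on the circle}
Fix a hyperbolic metric on $S$. Then $\pi$ is a torsion-free cocompact Fuchsian group acting on $\mathbb H^2$ and on the circle $\partial=\partial\mathbb H^2$. We use three standard properties.
\begin{itemize}
\item[(B1)] Every $h\ne1$ in $\pi$ is hyperbolic: it has exactly two fixed points $h^+,h^-\in\partial$, the ends of its axis, and for every compact $Z\subset\partial\setminus\{h^-\}$ and every neighborhood $V$ of $h^+$ we have $h^nZ\subset V$ for large $n$. Moreover $(h^{-1})^\pm=h^\mp$ and $(ghg^{-1})^\pm=gh^\pm$.
\item[(B2)] Two nontrivial elements of $\pi$ have the same or disjoint fixed-point pairs. (If they shared exactly one fixed point, their commutator would be parabolic, contrary to (B1).)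
\item[(B3)] Every $\pi$-orbit in $\partial$ is dense.
\end{itemize}
Let $\partial^{(2)}$ be the space of ordered pairs of distinct points of $\partial$; every nonempty open subset contains a box $A\times B$ with $A,B$ disjoint open arcs. Two disjoint pairs of points of $\partial$ are \emph{linked} if each separates the other, equivalently if the geodesics they bound cross transversally.

\begin{lemma}\label{lem:dense}
\begin{itemize}
\item[(a)] The pairs $(h^-,h^+)$, $1\ne h\in\pi$, are dense in $\partial^{(2)}$.
\item[(b)] For nonempty open $U,U'\subset\partial^{(2)}$ there is $g\in\pi$ with $gU\cap U'\ne\emptyset$.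
\item[(c)] For nonempty open $U_1,\dots,U_r\subset\partial^{(2)}$ there are $1\ne y\in\pi$ and $g_1,\dots,g_r\in\pi$ with $(g_iy^-,g_iy^+)\in U_i$ for all $i$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $A,B$ be disjoint open arcs. By (B1) and (B3) attracting fixed points are dense, so there are $f,k\ne1$ in $\pi$ with $f^+\in B$ and $k^+\in A$. Then $f^-\ne k^-$: otherwise (B2) would give $f^+=k^+$. Choose closed arcs $P\subset B$, $Q\subset A$ and $Q'\not\ni f^-$ that are neighborhoods of $f^+$, $k^+$ and $k^-$. For $n$ large, $k^{-n}(\partial\setminus\operatorname{int}Q)\subset Q'$ and $f^n(Q')\subset\operatorname{int}P$. So $h=f^nk^{-n}$ maps $\partial\setminus\operatorname{int}Q$ into $\operatorname{int}P$, and, taking complements, $h^{-1}$ maps $\partial\setminus\operatorname{int}P$ into $\operatorname{int}Q$. As $P\cap Q=\emptyset$, we get $h(P)\subset\operatorname{int}P$ and $h^{-1}(Q)\subset\operatorname{int}Q$. The first inclusion shows $h\ne1$. For $\xi\in P\setminus\{h^-\}$ the points $h^j\xi\in P$ converge to $h^+$, so $h^+\in P\subset B$; the same argument for $h^{-1}$ and $Q$ gives $h^-\in Q\subset A$.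

(b) Let $A\times B\subset U$ and $A'\times B'\subset U'$ be boxes. By (a), applied to disjoint subarcs of $A$ and $B'$, there is $g\neq1$ with $g^-\in A$ and $g^+\in B'$. For $n$ large $g^n(\partial\setminus A)\subset B'$. Hence $g^nB\subset B'$ and $g^nA\supset\partial\setminus B'\supset A'$, so $g^n(A\times B)$ meets $A'\times B'$.

(c) Put $g_1=1$ and $W_1=U_1$. Given a nonempty open $W_{i-1}$, part (b) gives $g_i$ such that $W_i=W_{i-1}\cap g_i^{-1}U_i$ is nonempty. By (a) there is $y\ne1$ with $(y^-,y^+)\in W_r$.
\end{proof}

\begin{lemma}\label{lem:y}
There is $1\ne y\in\pi$ such that every geodesic of $\mathbb H^2$ crosses transversally some $\pi$-translate of the axis of $y$.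
\end{lemma}

\begin{proof}
Let $K$ be a compact subset of the unit tangent bundle $T^1\mathbb H^2$ with $\pi K=T^1\mathbb H^2$. For $v\in K$, the geodesic tangent to $v$ crosses the geodesic orthogonal to $v$ at its foot point, so their endpoint pairs are linked. Linking is an open condition and endpoints depend continuously on the tangent vector. So there are a neighborhood $O_v$ of $v$ and a nonempty open $U_v\subset\partial^{(2)}$ such that every pair in $U_v$ is linked with the endpoints of the geodesic tangent to any $v'\in O_v$. Cover $K$ by $O_{v_1},\dots,O_{v_r}$ and take $y,g_1,\dots,g_r$ from Lemma~\ref{lem:dense}(c) for $U_{v_1},\dots,U_{v_r}$. Given a geodesic $\ell$, there is $\gamma\in\pi$ such that $\gamma\ell$ is tangent to a vector of $K$, which lies in some $O_{v_i}$. Then $\gamma\ell$ crosses the $g_i$-translate of the axis of $y$, and $\ell$ crosses the $\gamma^{-1}g_i$-translate.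
\end{proof}

From now on $y$ is as in Lemma~\ref{lem:y}, viewed as an element of $\operatorname{Aut}(\pi)$.

\subsection{The element $y$ is loxodromic}
An element of $\pi$ \emph{fills} $S$ if every closed curve in its free homotopy class meets every essential simple closed curve.

\begin{lemma}\label{lem:lox}
The element $y$ fills $S$, and it is loxodromic for an acylindrical action of $\operatorname{Aut}(\pi)$ on a hyperbolic space.
\end{lemma}

\begin{proof}
Let $\alpha$ be an essential simple closed curve and $c$ a closed curve freely homotopic to $y$. A component $\tilde\alpha$ of the preimage of $\alpha$ in $\mathbb H^2$ is a properly embedded line invariant under some $1\ne a\in\pi$. It stays at bounded distance from the axis of $a$, so its ends are $a^\pm$, and its closure cuts the closed disc $\mathbb H^2\cup\partial$ into two parts that meet $\partial$ in the two arcs of $\partial\setminus\{a^\pm\}$. By Lemma~\ref{lem:y}, $\{a^\pm\}$ is linked with $\{gy^\pm\}$ for some $g\in\pi$. Lifting a homotopy from the closed geodesic of $y$ to $c$, we get a lift $\tilde c\colon\mathbb R\to\mathbb H^2$ of $c$ with ends $gy^-$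 and $gy^+$. These lie in different parts, so $\tilde c$ meets $\tilde\alpha$, and $c$ meets $\alpha$.

Fix a base point $*\in S$, and let $\operatorname{Mod}^\pm(S,*)$ be the group of isotopy classes, relative to $*$, of diffeomorphisms fixing $*$. By the pointed Dehn--Nielsen--Baer theorem, the action on $\pi_1(S,*)$ gives an isomorphism $\operatorname{Mod}^\pm(S,*)\cong\operatorname{Aut}(\pi)$. Under it $\operatorname{Inn}(\pi)$ corresponds to Birman's point-pushing subgroup, and $y$ to the push of $*$ along the loop $y$ or $y^{-1}$, according to conventions; both loops fill. By Kra's theorem \cite{Kra}, \cite[Thm.~14.6]{FM}, the push along a filling loop is a pseudo-Anosov class on $S\setminus*$.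

The \emph{curve graph} of $S\setminus*$ has as vertices the isotopy classes of simple closed curves not homotopic to a point or to the puncture, with an edge of length one when two classes have disjoint representatives. It is hyperbolic and pseudo-Anosov classes act loxodromically \cite{MM}, and the action of the orientation-preserving subgroup is acylindrical \cite{Bowditch}. The action of the full group is acylindrical too. Let $R,M$ be constants of the subgroup for $2\varepsilon$, and let $d(x,x')\ge R$. At most $M$ orientation-preserving elements move $x$ and $x'$ by at most $\varepsilon$. If $g_0$ is an orientation-reversing element doing so, then $g\mapsto g_0^{-1}g$ maps the set of all such elements injectively to orientation-preserving elements moving $x,x'$ by at most $2\varepsilon$. So $R$ and $2M$ are constants of the full group for $\varepsilon$.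
\end{proof}

\subsection{No torsion in $E^+(y)$}
An orbit map $\pi\to\mathbb H^2$ is a quasi-isometry for the word metric and identifies the boundary of $\pi$ with $\partial$. Automorphisms of $\pi$ are bi-Lipschitz, so $\operatorname{Aut}(\pi)$ acts on $\partial$ by homeomorphisms. The map $\operatorname{inn}_g$ is at bounded distance from left multiplication by $g$, so this action extends that of $\pi$. From $\varphi h\varphi^{-1}=\varphi(h)$ and (B1), $\varphi(h^\pm)=\varphi(h)^\pm$ for $1\ne h\in\pi$. The action is faithful: if $\varphi$ acts trivially, then $\varphi(g)$ and $g$ act in the same way for all $g\in\pi$, and $\pi$ acts faithfully.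

The model for the next proof is the case where a torsion element $\sigma$ commuting with $y$ is induced by an isometry of $\mathbb H^2$. Then $\sigma$ is the reflection in the axis of $y$, a conjugate $g\sigma g^{-1}$ is the reflection in a translate of the axis, and if the two lines cross, the product of the reflections is a nontrivial rotation lying in $\pi$, contrary to (B1). The same can be seen on the circle alone.

\begin{lemma}\label{lem:torsion}
The subgroup $E^+(y)$ of $\operatorname{Aut}(\pi)$ is torsion-free.
\end{lemma}

\begin{proof}
Let $\sigma\ne1$ have finite order and commute with $y^m$, $m\ge1$. Then $\sigma(y^m)=y^m$, so $\sigma$ fixes $y^+$ and $y^-$. An orientation-preserving homeomorphism of the circle with a fixed point is an increasing homeomorphism of the complementary interval, so it is trivial if it has finite order. Hence $\sigma$ reverses the orientation of $\partial$ and $\sigma^2=1$. An orientation-reversing homeomorphism fixing $y^\pm$ exchanges the two arcs of $\partial\setminus\{y^\pm\}$, so $\operatorname{Fix}(\sigma)=\{y^+,y^-\}$.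

By Lemma~\ref{lem:y}, applied to the axis of $y$ itself, there is $g\in\pi$ such that $\{gy^\pm\}$ is linked with $\{y^\pm\}$. Put $\sigma'=g\sigma g^{-1}$, an orientation-reversing involution with $\operatorname{Fix}(\sigma')=\{gy^\pm\}$, and
\[
r=\sigma'\sigma=g\cdot\sigma g^{-1}\sigma^{-1}=g\,\sigma(g)^{-1}\in\pi .
\]
We have $r\ne1$, since otherwise $\sigma'=\sigma$, while their fixed-point sets are disjoint. From $\sigma r\sigma=\sigma\sigma'=r^{-1}$ and $\sigma'r\sigma'=\sigma\sigma'=r^{-1}$ we see that $\sigma$ and $\sigma'$ interchange $r^+$ and $r^-$. Let $I_1,I_2$ be the arcs of $\partial\setminus\{r^\pm\}$, each ordered so that points increase toward $r^+$. An orientation-reversing homeomorphism sends the counterclockwise arc from $r^-$ to $r^+$ to the clockwise arc between the image points, here from $r^+$ to $r^-$, which is the same arc. So $\sigma$ and $\sigma'$ restrict to decreasing homeomorphisms of each $I_i$, and each has exactly one fixed point there: $u_i$ for $\sigma$ and $u_i'$ for $\sigma'$. Thus $\{u_1,u_2\}=\{y^\pm\}$ and $\{u_1',u_2'\}=\{gy^\pm\}$.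

The element $r$ moves the points of $I_i$ toward $r^+$, so $\sigma'(u_i)=\sigma'\sigma(u_i)=r(u_i)>u_i$. If $u_i'\le u_i$, then $\sigma'(u_i)\le\sigma'(u_i')=u_i'\le u_i$, which is false. Hence $u_i'>u_i$ for $i=1,2$, and the cyclic order on $\partial$ is $r^+,u_1',u_1,r^-,u_2,u_2'$ (Figure~\ref{fig:circle}). Both $u_1$ and $u_2$ lie in the arc of $\partial\setminus\{u_1',u_2'\}$ that contains $r^-$, so the two pairs are not linked. This contradicts the choice of $g$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\draw (0,0) circle (1);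
\draw[dashed,->] (270:1) -- (90:0.93);
\node[right] at (0,-0.05) {$r$};
\draw[thick] (150:1) -- (25:1);
\draw[thick] (210:1) -- (-40:1);
\fill (90:1) circle (0.035) node[above] {$r^+$};
\fill (270:1) circle (0.035) node[below] {$r^-$};
\fill (150:1) circle (0.035) node[left] {$u_1'$};
\fill (210:1) circle (0.035) node[left] {$u_1$};
\fill (25:1) circle (0.035) node[right] {$u_2'$};
\fill (-40:1) circle (0.035) node[right] {$u_2$};
\node at (180:1.25) {$I_1$};
\node at (-8:1.25) {$I_2$};
\end{tikzpicture}
\caption{Two orientation-reversing involutions $\sigma,\sigma'$ of the circle whose product $r=\sigma'\sigma$ is hyperbolic. On each arc $I_i$ between $r^-$ and $r^+$, the fixed point $u_i'$ of $\sigma'$ lies between the fixed point $u_i$ of $\sigma$ and $r^+$, so the pairs $\{u_1,u_2\}$ and $\{u_1',u_2'\}$ are not linked.}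
\label{fig:circle}
\end{figure}

\subsection{Proof of the main theorems}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:rel}]
Let $\Lambda\le\operatorname{Out}(\pi)$, let $G=\tilde\Lambda$ and $\Pi=\pi=\operatorname{Inn}(\pi)\lhd G$, so that $G/\Pi=\Lambda$. The group $\pi$ is finitely generated, and $\operatorname{Aut}(\pi)$ is countable because an automorphism is determined by the images of the generators.

The pair $(G,\pi)$ is fillable with witness $y$. Indeed, the action of Lemma~\ref{lem:lox} restricts to an acylindrical action of $G$ for which $y$ is loxodromic, so $y$ is generalized loxodromic in $G$. The group $E_G^+(y)$ is contained in $E^+_{\operatorname{Aut}(\pi)}(y)$, which is torsion-free by Lemma~\ref{lem:torsion}. Finally $E_G(y)$ is virtually cyclic by (F2) and $\pi$ is not, since its abelianization has rank at least four; so $\pi\not\subset E_G(y)$.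

Given $N\lhd\Lambda$, Theorem~\ref{thm:general} provides $\Gamma\le\pi$, normal in $G$, with $\pi/\Gamma$ infinite and centerless and with $N$ equal to the kernel of the conjugation map $G/\Pi\to\operatorname{Out}(\pi/\Gamma)$. Because $\varphi x\varphi^{-1}=\varphi(x)$, normality in $G$ means invariance under $\tilde\Lambda$, and the conjugation map is the natural map $\Lambda\to\operatorname{Out}(\pi/\Gamma)$. This proves Theorem~\ref{thm:rel}. For $\Lambda=\operatorname{Mod}_S$ we have $\tilde\Lambda=\operatorname{Aut}(\pi)$, so $\Gamma$ is characteristic, which is Theorem~\ref{thm:main}.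
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bowditch} Bowditch, Invent.\ (2008).

\bibitem{DGO} Dahmani, Guirardel and Osin, \emph{Hyperbolically embedded subgroups and rotating families in groups acting on hyperbolic spaces}, Mem.\ AMS 245 (2017).

\bibitem{FM} Farb and Margalit, \emph{Primer}.

\bibitem{Ivanov} Nikolai V.~Ivanov, \emph{Fifteen problems about the mapping class groups}, arXiv:math/0608325 (2006).

\bibitem{Kra} Kra, Acta Math.\ (1981).

\bibitem{MM} Masur and Minsky, Invent.\ (1999).

\bibitem{Osin} Osin, \emph{Acylindrically hyperbolic groups}, Trans.\ AMS 368 (2016).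

\end{thebibliography}
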